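\title{A counterexample to regularity and uniqueness at Fuchsian singularities of $p$-Laplacian type equations}

\begin{abstract}
We consider positive solutions of $-\Delta_p u+V|u|^{p-2}u=0$ near a boundary point $\zeta\in\{0,\infty\}$ at which $|x|^p|V(x)|$ is bounded. A conjecture posed by Fraas and Pinchover asserts that the quotient of any two such solutions has a limit at $\zeta$, and that the global positive solution of minimal growth away from $\zeta$ is unique. We show that both assertions fail on $\mathbb R^d\setminus\{0\}$ for all $d\ge2$ and $p>4$ with $p\ne d$. The potential is continuous, invariant under a discrete group of dilations, and has an arbitrarily small Fuchsian constant. The counterexample consists of two solutions $u\le v\le(1+\delta)u$, both with values in $[\frac12,2]$, such that $v=u$ on one cone and $v=(1+\delta)u$ on another. Contact along a cone is possible because $|\nabla u|^{p-2}$ is arranged in thin layers of alternately good and poor conductivity that accumulate at the cone. For $p=d$ we prove that solutions trapped between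 positive constants always have a convergent quotient.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The conjecture}

Let $d\ge2$ and $1<p<\infty$, let $X\subset\mathbb R^d$ be a domain, and let $V\in L^\infty_{\mathrm{loc}}(X)$ be real valued. We study positive solutions of
\begin{equation}\label{eq:main}
-\Delta_p u+V|u|^{p-2}u=0\quad\text{in }X,\qquad \Delta_pu=\operatorname{div}\big(|\nabla u|^{p-2}\nabla u\big).
\end{equation}
Solutions and supersolutions are weak ones; they lie in $W^{1,p}_{\mathrm{loc}}$ and are continuous (see Section~\ref{sec:tools}). A positive multiple of a solution is a solution, so uniqueness always means uniqueness up to a constant factor.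

Let $\hat X$ be the closure of $X$ in the one-point compactification $\mathbb R^d\cup\{\infty\}$, and $\partial\hat X$ the boundary of $X$ there. A \emph{neighborhood of $\zeta\in\partial\hat X$ in $X$} is a set $X'=U\cap X$ with $U$ an open neighborhood of $\zeta$ in $\mathbb R^d\cup\{\infty\}$. The point $\zeta$ is of one of the following types.
\begin{itemize}
\item[(a)] $\zeta=\infty$, and there are $R>0$ and a connected open set $\Sigma\subset S^{d-1}$ with $C^2$ boundary such that $X\cap\{|x|>R\}=\{r\omega: r>R,\ \omega\in\Sigma\}$. The case $\Sigma=S^{d-1}$ is allowed.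
\item[(b)] $\zeta=0$ is an isolated point of $\partial X$: $B_r(0)\cap X=B_r(0)\setminus\{0\}$ for some $r>0$.
\item[(c)] $\zeta=0$, and for some $r>0$ the set $B_r(0)\cap X$ is the part of $B_r(0)$ on one side of a $C^2$ hypersurface through $0$.
\end{itemize}
Equation \eqref{eq:main} has a \emph{Fuchsian type singularity} at $\zeta$ if $|x|^p|V(x)|\le C$ almost everywhere in some neighborhood of $\zeta$ in $X$.

Let $\mathcal G_\zeta$ be the set of positive solutions $u$ of the equation in some neighborhood $X'$ of $\zeta$ in $X$ (depending on $u$) that vanish continuously on $(\partial X'\cap\partial X)\setminus\{\zeta\}$. The point $\zeta$ is \emph{regular} if for all $u,v\in\mathcal G_\zeta$ the limit of $u(x)/v(x)$ as $x\to\zeta$, $x\in X$, exists in $[0,\infty]$. Thus at a regular point any two local solutions are asymptotically proportional, or one of them is negligible with respect to the other.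

A positive solution $u$ of \eqref{eq:main} in $X$ has \emph{minimal growth in a neighborhood of $\partial\hat X\setminus\{\zeta\}$} if the following holds. Whenever $K'\subset\hat X$ is a neighborhood of $\zeta$ with $\Gamma:=\partial K'\cap X$ smooth, and $\hat v\in C\big((X\setminus K')\cup\Gamma\big)$ is a positive supersolution in $X\setminus K'$ with $u\le\hat v$ on $\Gamma$, then $u\le\hat v$ in $X\setminus K'$. This condition plays the role of a zero boundary condition on all of the boundary except $\zeta$.

The following conjecture was posed in \cite{FP}.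

\medskip
\noindent\textbf{Conjecture.} \emph{Assume that \eqref{eq:main} has a Fuchsian type singularity at $\zeta\in\partial\hat X$ and admits a positive solution in $X$. Then}
\begin{itemize}
\item[(i)] \emph{$\zeta$ is a regular point of \eqref{eq:main};}
\item[(ii)] \emph{\eqref{eq:main} admits a unique positive solution in $X$ of minimal growth in a neighborhood of $\partial\hat X\setminus\{\zeta\}$.}
\end{itemize}

\subsection{Results}

For $X=\mathbb R^d\setminus\{0\}$ we have $\partial\hat X=\{0,\infty\}$; the point $\infty$ is of type (a) with $\Sigma=S^{d-1}$ and the point $0$ is of type (b). Put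
\[
\mathcal C_+=\{x\in X: x_1=\tfrac12|x|\},\qquad \mathcal C_-=\{x\in X: x_1=-\tfrac12|x|\}.
\]

\begin{theorem}\label{thm:main}
Let $d\ge2$, $p>4$, $p\ne d$, $X=\mathbb R^d\setminus\{0\}$ and $\varepsilon_0>0$. There are $V\in C(X)$ with $|x|^p|V(x)|\le\varepsilon_0$ and $V(ex)=e^{-p}V(x)$ in $X$, positive solutions $u,v$ of \eqref{eq:main} in $X$ with $\frac12\le u,v\le2$, and a constant $\delta>0$, such that
\begin{equation}\label{eq:touch}
u\le v\le(1+\delta)u\ \text{ in }X,\qquad v=u\ \text{ on }\mathcal C_+,\qquad v=(1+\delta)u\ \text{ on }\mathcal C_-.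
\end{equation}
Consequently:
\begin{itemize}
\item[(i)] Equation \eqref{eq:main} has a positive solution in $X$ and Fuchsian type singularities at $0$ and at $\infty$, and neither point is regular.
\item[(ii)] If $p<d$, both $u$ and $v$ have minimal growth in a neighborhood of $\partial\hat X\setminus\{\infty\}$. If $p>d$, both have minimal growth in a neighborhood of $\partial\hat X\setminus\{0\}$. They are not proportional.
\end{itemize}
\end{theorem}

So for these $p$ and $d$ part (i) of the conjecture fails at both ends of $X$, and part (ii) fails for $\zeta=\infty$ if $p<d$ and for $\zeta=0$ if $p>d$. The exclusion of $p=d$ is not an artifact: an example with solutions trapped between positive constants cannot exist in that case.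

\begin{theorem}\label{thm:pd}
Let $p=d\ge2$, let $\zeta$ be of type (b), or of type (a) with $\Sigma=S^{d-1}$, and let \eqref{eq:main} have a Fuchsian type singularity at $\zeta$. If $u,v\in\mathcal G_\zeta$ are bounded above and below by positive constants near $\zeta$, then $\lim_{x\to\zeta}u/v$ exists in $(0,\infty)$.
\end{theorem}

Theorem~\ref{thm:pd} is not used in the proof of Theorem~\ref{thm:main}. We do not determine for which $p\in(1,4]$, $p\ne2$, or $p=d$, there are counterexamples to the conjecture.

\subsection{Why one expects the conjecture, and where the expectation breaks}\label{sec:why}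

The Fuchsian condition is the scale-invariant bound on $V$. If $w$ solves \eqref{eq:main}, then $x\mapsto w(\rho x)$ solves the same equation with potential $V_\rho(x)=\rho^pV(\rho x)$, and $|x|^p|V_\rho(x)|=|\rho x|^p|V(\rho x)|$. On a fixed annulus the rescaled equations therefore have uniformly bounded potentials, however close to $\zeta$ we look. The simplest case is $V=\lambda|x|^{-p}$, where $|x|^s$ is a solution exactly when $\lambda=|s|^{p-2}s\,\big((p-1)s+d-p\big)$; the quotient of two powers has a limit in $[0,\infty]$ at both ends.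

There is also a natural strategy of proof. Let $\zeta=0$ be of type (b), let $p\ge2$, and let $u,v\in\mathcal G_0$ lie between positive constants. A comparison argument on annuli shows that $M(r)=\max_{|x|=r}u/v$ has a limit $M^*$ as $r\to0$ (Lemma~\ref{lem:M}). Rescale along $\rho_n\to0$. By $C^{1,\alpha}$ estimates a subsequence of the rescaled pairs converges to solutions $u_\infty,v_\infty$ of one limiting equation in $\mathbb R^d\setminus\{0\}$, and $u_\infty\le M^*v_\infty$ with equality somewhere on every sphere. If two ordered solutions that touch must coincide, then $u_\infty\equiv M^*v_\infty$ for every such subsequence, and $u/v\to M^*$. For $p=2$ this last step is the Harnack inequality for the nonnegative solution $M^*v_\infty-u_\infty$.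

For $p>2$ the last step is the weak point. Write $\Phi(\xi)=|\xi|^{p-2}\xi$. The difference $w=v-u\ge0$ of two ordered positive solutions satisfies a linear equation $\operatorname{div}(\bar A\nabla w)=\bar cw$ with $\bar c$ locally bounded and $\bar A=\int_0^1\Phi'(\nabla u+\tau\nabla w)\,d\tau$. At a contact point $\nabla w=0$. If $\nabla u\ne0$ there, $\bar A$ is positive definite nearby, and the Harnack inequality gives $w\equiv0$ nearby. At a critical point of $u$, however, $\bar A$ vanishes and the argument says nothing. Theorem~\ref{thm:main} exploits this gap. The solution $u$ has $\nabla u=0$ on both cones $\mathcal C_\pm$, which meet every sphere, and by \eqref{eq:touch} both the minimum and the maximum of $v/u$ are attained on every sphere although $v/u$ is not constant.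

The paper is organized as follows. Section~\ref{sec:trapped} shows that solutions trapped between positive constants have minimal growth at the appropriate end, which reduces Theorem~\ref{thm:main} to the construction of a pair with \eqref{eq:touch}; the same energy inequality gives Theorem~\ref{thm:pd}. Section~\ref{sec:model} reduces the construction to a linear inequality near a cone and solves a model of it by hand. Sections~\ref{sec:u}--\ref{sec:v} carry out the construction.

\section{Tools}\label{sec:tools}

Throughout, $b:=p-2$ and $\Phi(\xi)=|\xi|^{b}\xi$ for vectors and scalars $\xi$. A function $w\in W^{1,p}_{\mathrm{loc}}(O)\cap C(O)$ is a \emph{supersolution} in the open set $O\subset X$ if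
\[
\int_O\Phi(\nabla w)\cdot\nabla\varphi+V\Phi(w)\varphi\,dx\ge0\qquad\text{for all }0\le\varphi\in C_c^\infty(O),
\]
a \emph{subsolution} if the reverse inequality holds, and a \emph{solution} if both hold. By mollification the inequality extends to all $0\le\varphi\in W^{1,p}(O)$ with compact support in $O$. Positive multiples of supersolutions are supersolutions, $-w$ is a subsolution if $w$ is a supersolution, and a partition of unity shows that being a supersolution is a local property.

The only regularity result we need is the following \cite{DiB,Tol}. \emph{If $w\in W^{1,p}(B_2)\cap L^\infty(B_2)$ solves $\Delta_pw=f$ weakly in $B_2$ with $f\in L^\infty(B_2)$, then $\|w\|_{C^{1,\alpha}(B_1)}\le C$, where $\alpha\in(0,1)$ and $C$ depend only on $p$, $d$, $\|w\|_\infty$ and $\|f\|_\infty$.} Under a Fuchsian bound it takes a scale-invariant form.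

\begin{lemma}\label{lem:grad}
Let $x_0\ne0$, and let $w$ be a solution in $\{|x-x_0|<|x_0|/2\}$, where $|w|\le C_0$ and $|x|^p|V|\le C_0$. Then $|\nabla w(x_0)|\le C/|x_0|$ with $C=C(p,d,C_0)$.
\end{lemma}

\begin{proof}
Put $\rho=|x_0|/8$ and $\tilde w(z)=w(x_0+\rho z)$ for $z\in B_2$. Then $\Delta_p\tilde w=\rho^p\big(V\Phi(w)\big)(x_0+\rho z)$, and $|x_0+\rho z|\ge\rho$, so the right side is bounded by $C_0^{p}$. Hence $\rho|\nabla w(x_0)|=|\nabla\tilde w(0)|\le C$.
\end{proof}

\begin{lemma}\label{lem:convex}
Let $p\ge2$ and $\xi_1,\xi_2\in\mathbb R^d$. Then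
\begin{align}
\big(\Phi(\xi_1)-\Phi(\xi_2)\big)\cdot(\xi_1-\xi_2)&\ge2^{1-p}|\xi_1-\xi_2|^p,\label{eq:mono}\\
|\xi_2|^p-|\xi_1|^p-p\,\Phi(\xi_1)\cdot(\xi_2-\xi_1)&\ge2^{1-p}|\xi_1-\xi_2|^p.\label{eq:conv}
\end{align}
\end{lemma}

\begin{proof}
Expanding both sides shows that the left side of \eqref{eq:mono} equals
\[
\tfrac12\big(|\xi_1|^b+|\xi_2|^b\big)|\xi_1-\xi_2|^2+\tfrac12\big(|\xi_1|^b-|\xi_2|^b\big)\big(|\xi_1|^2-|\xi_2|^2\big).
\]
The second term is nonnegative, and the first is at least $\frac122^{-b}|\xi_1-\xi_2|^p$ because $\max(|\xi_1|,|\xi_2|)\ge\frac12|\xi_1-\xi_2|$. With $\xi=\xi_2-\xi_1$, the left side of \eqref{eq:conv} is $p\int_0^1\big(\Phi(\xi_1+\tau\xi)-\Phi(\xi_1)\big)\cdot\xi\,d\tau$, and by \eqref{eq:mono} the integrand is at least $2^{1-p}\tau^{p-1}|\xi|^p$.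
\end{proof}

Since $V$ has no sign, one cannot compare two positive functions by testing with their difference. The next lemma uses test functions for which the two potential terms coincide, so that $V$ drops out and the logarithm of the quotient is controlled.

\begin{lemma}\label{lem:quot}
Let $p\ge2$, let $w$ be a positive solution and $\tilde v$ a positive supersolution in an open set $O$, and put $S=\{x\in O:w>\tilde v\}$. Let $\phi:O\to[0,1]$ be Lipschitz and suppose that $S\cap\{\phi>0\}$ has compact closure in $O$. Then, with $C=C(p)$,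
\begin{equation}\label{eq:quot}
\int_S\phi^pw^p\,\big|\nabla\log(w/\tilde v)\big|^p\,dx\le C\int_S\big(|\nabla\phi|^p+|\nabla\phi|\,|\nabla\log w|^{p-1}\big)w^p\,dx.
\end{equation}
\end{lemma}

\begin{proof}
The functions $\varphi_1=\phi^p(w^p-\tilde v^p)^+w^{1-p}$ and $\varphi_2=\phi^p(w^p-\tilde v^p)^+\tilde v^{1-p}$ are nonnegative and have compact support in $O$. Near that support $w$ and $\tilde v$ lie between positive constants, so $\varphi_1,\varphi_2\in W^{1,p}(O)$. Test the equation for $w$ with $\varphi_1$ and the inequality for $\tilde v$ with $\varphi_2$. Both potential terms equal $V\phi^p(w^p-\tilde v^p)^+$, so subtraction gives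
\[
\int_O\Phi(\nabla w)\cdot\nabla\varphi_1-\Phi(\nabla\tilde v)\cdot\nabla\varphi_2\,dx\le0.
\]
Let $f_1=\log w$ and $f_2=\log\tilde v$, so that $\Phi(\nabla w)=w^{p-1}\Phi(\nabla f_1)$ and $\Phi(\nabla\tilde v)=\tilde v^{p-1}\Phi(\nabla f_2)$. On $S$ the terms in which $\phi^p$ is not differentiated are $\phi^p$ times
\begin{align*}
\Phi(\nabla w)\cdot\nabla\big(w-\tilde v^pw^{1-p}\big)&=w^p|\nabla f_1|^p+(p-1)\tilde v^p|\nabla f_1|^p-p\tilde v^p\,\Phi(\nabla f_1)\cdot\nabla f_2,\\
\Phi(\nabla\tilde v)\cdot\nabla\big(w^p\tilde v^{1-p}-\tilde v\big)&=pw^p\,\Phi(\nabla f_2)\cdot\nabla f_1-(p-1)w^p|\nabla f_2|^p-\tilde v^p|\nabla f_2|^p.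
\end{align*}
The difference of these two expressions is
\begin{align*}
\mathcal E={}&w^p\big[|\nabla f_1|^p-|\nabla f_2|^p-p\,\Phi(\nabla f_2)\cdot(\nabla f_1-\nabla f_2)\big]\\
&+\tilde v^p\big[|\nabla f_2|^p-|\nabla f_1|^p-p\,\Phi(\nabla f_1)\cdot(\nabla f_2-\nabla f_1)\big],
\end{align*}
and $\mathcal E\ge2^{1-p}w^p|\nabla f_1-\nabla f_2|^p$ by \eqref{eq:conv}. Moving the terms with $\nabla\phi$ to the right and using $0<w^p-\tilde v^p<w^p$ on $S$, we obtain
\[
2^{1-p}\int_S\phi^pw^p|\nabla f_1-\nabla f_2|^p\le p\int_S\phi^{p-1}w^p\,|\nabla\phi|\,\big|\Phi(\nabla f_1)-\Phi(\nabla f_2)\big|.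
\]
Now $|\Phi(\nabla f_1)-\Phi(\nabla f_2)|\le C\big(|\nabla f_1|^{p-1}+|\nabla f_1-\nabla f_2|^{p-1}\big)$, and by Young's inequality
\[
pC\,\phi^{p-1}|\nabla f_1-\nabla f_2|^{p-1}|\nabla\phi|\le2^{-p}\phi^p|\nabla f_1-\nabla f_2|^p+C'|\nabla\phi|^p.
\]
The left side of \eqref{eq:quot} is finite, so the first term can be absorbed.
\end{proof}

\section{Solutions trapped between positive constants}\label{sec:trapped}

\subsection{Minimal growth for $p\ne d$}

For $V=0$ the functions $1$ and $|x|^{(p-d)/(p-1)}$ solve \eqref{eq:main} in $\mathbb R^d\setminus\{0\}$. The second one blows up at $0$ if $p<d$ and at $\infty$ if $p>d$, so at that end the constant is the smaller solution. At the other end the power tends to zero, and it shows (with $\Gamma$ the unit sphere) that the constant does not have minimal growth there. The same end is selected for every Fuchsian potential.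

\begin{proposition}\label{prop:min}
Let $p\ge2$, $p\ne d$, $X=\mathbb R^d\setminus\{0\}$, and let $|x|^p|V|$ be bounded in $X$. Put $\zeta=\infty$ if $p<d$ and $\zeta=0$ if $p>d$. Every solution $w$ of \eqref{eq:main} in $X$ that lies between two positive constants has minimal growth in a neighborhood of $\partial\hat X\setminus\{\zeta\}$.
\end{proposition}

\begin{proof}
Let $K'$, $\Gamma$ and $\hat v$ be as in the definition, with $w\le\hat v$ on $\Gamma$, and let $O$ be the interior of $X\setminus K'$, where $\hat v$ is a supersolution. The set $(X\setminus K')\cup\Gamma$ equals $O\cup\Gamma$; it is the complement in $X$ of the interior of $K'$, hence closed in $X$. Since $K'$ is a neighborhood of $\zeta$, there is $R>0$ with $O\subset\{|x|<R\}$ if $\zeta=\infty$ and $O\subset\{|x|>1/R\}$ if $\zeta=0$.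

Fix $\varepsilon>0$, and let $\tilde v=(1+\varepsilon)\hat v$ and $S=\{x\in O:w>\tilde v\}$. The closure of $S$ in $X$ lies in $O\cup\Gamma$, and $w\ge\tilde v$ on it by continuity. On $\Gamma$ we have $w\le\hat v<\tilde v$. So the closure of $S$ in $X$ lies in $O$, and $S$ can fail to be relatively compact in $O$ only at the end of $X$ opposite to $\zeta$. We cut off there. Let $\phi_n:X\to[0,1]$ be Lipschitz with
\begin{itemize}
\item $\phi_n=0$ for $|x|\le\frac1n$, $\phi_n=1$ for $|x|\ge\frac2n$, $|\nabla\phi_n|\le n$, if $\zeta=\infty$;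
\item $\phi_n=1$ for $|x|\le n$, $\phi_n=0$ for $|x|\ge2n$, $|\nabla\phi_n|\le\frac1n$, if $\zeta=0$.
\end{itemize}
Lemma~\ref{lem:quot} applies with $\phi=\phi_n$. By Lemma~\ref{lem:grad}, $|\nabla\log w|\le C/|x|$ in $X$. The right side of \eqref{eq:quot} is therefore at most $Cn^pn^{-d}$ if $\zeta=\infty$ and $Cn^{-p}n^d$ if $\zeta=0$. In both cases it is $Cn^{-|d-p|}\to0$; this is where the relation between $\zeta$ and the sign of $d-p$ enters. Since $\phi_n\to1$ pointwise, Fatou's lemma gives $\nabla\log(w/\tilde v)=0$ almost everywhere in $S$.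

Let $z=\big(\log(w/\tilde v)\big)^+$ in $O$ and $z=0$ in $X\setminus O$. Because the closure of $S$ in $X$ lies in $O$, we have $z\in W^{1,p}_{\mathrm{loc}}(X)$, and $\nabla z=0$ almost everywhere. As $d\ge2$, $X$ is connected, so $z$ is constant; it vanishes near $\zeta$, so $z\equiv0$. Thus $w\le(1+\varepsilon)\hat v$ in $O$. Letting $\varepsilon\to0$ gives $w\le\hat v$ in $O$, and on $\Gamma$ this holds by assumption.
\end{proof}

\subsection{The case $p=d$}

\begin{lemma}\label{lem:M}
Let $p\ge2$, let $u,v$ be positive solutions in $\{0<|x|<r_0\}$, and let $M(r)=\max_{|x|=r}u/v$. Then $\lim_{r\to0}M(r)$ exists in $[0,\infty]$.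
\end{lemma}

\begin{proof}
Let $0<r_1<r_2<r_0$, $O=\{r_1<|x|<r_2\}$ and $M_0=\max\{M(r_1),M(r_2)\}$. For $\varepsilon>0$ let $\tilde v=(1+\varepsilon)M_0v$. On $\partial O$ we have $u<\tilde v$, so $\{x\in O:u>\tilde v\}$ has compact closure in $O$. Lemma~\ref{lem:quot} with $\phi\equiv1$ shows that $\big(\log(u/\tilde v)\big)^+$ has zero gradient in $O$; it vanishes near $\partial O$, hence everywhere. Letting $\varepsilon\to0$, we get $M(r)\le\max\{M(r_1),M(r_2)\}$ for $r_1<r<r_2$. If $\liminf_{r\to0}M<\limsup_{r\to0}M$, we could pick a number $M'$ strictly between them and radii $r_1<r<r_2$ with $M(r_1),M(r_2)<M'<M(r)$, a contradiction.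
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pd}]
We first reduce $\zeta=\infty$ to $\zeta=0$. The inversion $I(x)=x/|x|^2$ has derivative $|x|^{-2}$ times an orthogonal matrix and Jacobian $|x|^{-2d}$. For $p=d$ this gives $\Phi(\nabla(w\circ I))\cdot\nabla(\varphi\circ I)=|x|^{-2d}\big(\Phi(\nabla w)\cdot\nabla\varphi\big)\circ I$, so $w\circ I$ solves the equation with potential $V^*(x)=|x|^{-2d}V(I(x))$, and $|x|^d|V^*(x)|=|I(x)|^d|V(I(x))|$.

Let $\zeta=0$, and choose $r_0$ such that in $\{0<|x|<2r_0\}$ both $u$ and $v$ are solutions lying between positive constants and $|x|^d|V|$ is bounded. By Lemma~\ref{lem:M}, $M(r)\to M^*$, and $M^*\in(0,\infty)$. It remains to show that the oscillation of $z=\log(u/v)$ on $\{|x|=\rho\}$ tends to zero.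

By Lemma~\ref{lem:grad}, $|\nabla\log u|+|\nabla\log v|\le C/|x|$ for $0<|x|\le r_0$. Let $\phi$ be Lipschitz, equal to $1$ for $2\varepsilon\le|x|\le r_0/2$, equal to $0$ outside $\{\varepsilon<|x|<r_0\}$, and with $|\nabla\phi|\le2/|x|$. Apply Lemma~\ref{lem:quot} to the pairs $(w,\tilde v)=(u,v)$ and $(v,u)$, add, and recall that $\nabla z=0$ almost everywhere on $\{u=v\}$:
\[
\int\phi^d|\nabla z|^d\,dx\le C\int_{\varepsilon<|x|<2\varepsilon}|x|^{-d}\,dx+C\int_{r_0/2<|x|<r_0}|x|^{-d}\,dx=2C|S^{d-1}|\log2.
\]
The bound does not depend on $\varepsilon$, because $p=d$. Hence $\int_{|x|<r_0/2}|\nabla z|^d<\infty$.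

Let $\mathcal A=\{\frac12<|x|<2\}$ and $z_\rho(x)=z(\rho x)$. For small $\rho$ the functions $z_\rho$ and their gradients are uniformly bounded on $\mathcal A$, and $\int_{\mathcal A}|\nabla z_\rho|^d=\int_{\rho\mathcal A}|\nabla z|^d\to0$ as $\rho\to0$. By the Arzel\`a--Ascoli theorem every sequence $\rho_n\to0$ has a subsequence along which $z_{\rho_n}$ converges uniformly on $\mathcal A$. The limit has weak gradient zero, so it is constant, $\mathcal A$ being connected. Therefore $\operatorname{osc}_{|x|=\rho}z\to0$, and $u/v\to M^*$.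
\end{proof}

\section{Contact along a cone: a layered model}\label{sec:model}

From now on $p>4$, $p\ne d$, $X=\mathbb R^d\setminus\{0\}$, and $N:=|d-p|>0$.

\subsection{Cylindrical coordinates}

Let $\vartheta\in[0,\pi]$ be the angle between $x$ and $e_1$, so that $\mathcal C_+=\{\vartheta=\frac\pi3\}$ and $\mathcal C_-=\{\vartheta=\frac{2\pi}3\}$. Let $\varsigma=\operatorname{sgn}(d-p)$, $r=|x|$ and $t=\varsigma\log r$. All functions we construct explicitly depend on $(t,\vartheta)$ only. For such functions we write $\nabla w=(w_t,w_\vartheta)$ in Sections~\ref{sec:model}--\ref{sec:barrier}; subscripts denote derivatives and superscripts denote components. For a vector field $F=(F^t,F^\vartheta)$ put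
\[
\mathcal TF=\partial_tF^t+NF^t+\partial_\vartheta F^\vartheta+cF^\vartheta,\qquad c=(d-2)\cot\vartheta,\qquad \mathcal Lw=\mathcal T\,\Phi(\nabla w).
\]
Then, for $w\in C^2$ and $0<\vartheta<\pi$,
\begin{equation}\label{eq:cyl}
\Delta_pw=|x|^{-p}\mathcal Lw.
\end{equation}
Indeed, the Euclidean gradient of $w$ is $r^{-1}(\varsigma w_te_r+w_\vartheta e_\vartheta)$, so the Euclidean flux is $r^{1-p}(\varsigma F^te_r+F^\vartheta e_\vartheta)$ with $F=\Phi(w_t,w_\vartheta)$. Its divergence is
\[
r^{1-d}\partial_r\big(\varsigma r^{d-p}F^t\big)+r^{-p}(\sin\vartheta)^{2-d}\partial_\vartheta\big((\sin\vartheta)^{d-2}F^\vartheta\big),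
\]
and since $r\partial_r=\varsigma\partial_t$ the first term equals $r^{-p}\big(\partial_tF^t+\varsigma(d-p)F^t\big)$. The orientation of $t$ is chosen so that the drift coefficient $N$ is positive. The operator $\mathcal L$ has coefficients independent of $t$ and is invariant under $\vartheta\mapsto\pi-\vartheta$. Near $\mathcal C_+$ we use the variable $\theta=\vartheta-\frac\pi3$. For $|\theta|\le\frac18$ we have $\frac\pi4<\vartheta<\frac\pi2$, so $|c|\le d-2$.

\subsection{What has to be constructed}

We are free to choose $u$ and to define $V=\Delta_pu/u^{p-1}$. The second solution $v$ will be found between a subsolution $v^-$ and a supersolution $v^+$ that agree with $u$ on $\mathcal C_+$ and with $(1+\delta)u$ on $\mathcal C_-$. Away from $\mathcal C_+$ we take $v^+=(1+\delta)u$; near $\mathcal C_+$ we need a supersolution $u+k$, where $k$ vanishes on the cone and is bounded below, uniformly in $t$, at a fixed angle from it. Symmetrically, near $\mathcal C_-$ we need a subsolution $u-k$. To first order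
\[
\mathcal L(u\pm k)-\mathcal Lu\approx\pm\mathcal T(A\nabla k),\qquad A=\Phi'(\nabla u),
\]
so both requirements lead to the same linear inequality $\mathcal T(A\nabla k)<0$, with enough room to absorb the potential term and the quadratic error. If $\nabla u\approx(0,q)$ with $q>0$, then $A\approx a\operatorname{diag}(1,p-1)$ with \emph{conductivity} $a=q^b$, and the essential part of the inequality is
\begin{equation}\label{eq:simple}
\partial_t(ak_t)+Nak_t+(p-1)\,\partial_\theta(ak_\theta)\le0\qquad(\theta>0).
\end{equation}

A conductivity that depends on $\theta$ only does not work, however fast it vanishes. Suppose $a=a(\theta)>0$, $a(0+)=0$, and $k\ge0$ is $1$-periodic in $t$, $C^1$ up to $\theta=0$ and zero there. Averaging \eqref{eq:simple} over a period shows that $a\bar k'$ is nonincreasing, where $\bar k(\theta)=\int_0^1k\,dt$. Since $a\bar k'\to0$ as $\theta\to0$, we get $\bar k'\le0$, hence $\bar k\le0$ and $k\equiv0$. The averaging destroys the one term that can have a good sign, the drift term $Nak_t$. To make use of it, $a$ should be large where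 $k_t<0$ and small where $k_t>0$.

\subsection{Tilted layers}

Let
\[
y=t-1/\theta\qquad(\theta>0),
\]
and let $a$ oscillate periodically in $y$. The curves $y=\text{const}$ approach the cone as $t\to+\infty$, and translation by $1$ in $t$ permutes the layers (Figure~\ref{fig:layers}). A function such as $e^{-\gamma/\theta}=e^{\gamma y}e^{-\gamma t}$ decays like $e^{-\gamma t}$ along each of these curves. If $k$ is made almost constant across the well-conducting layers and does all its growing across the poorly conducting ones, then $k_t\approx-\gamma k$ where $a$ is large, as desired.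

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=2.2cm,y=7cm]
\begin{scope}
\clip (0,0) rectangle (4,0.5);
\foreach \j in {-14,...,2}
 \fill[gray!60] plot[domain=1.8:20,samples=60] ({\j-0.125+\x},{1/\x}) -- plot[domain=20:1.8,samples=60] ({\j+0.125+\x},{1/\x}) -- cycle;
\end{scope}
\draw[->,thick] (-0.1,0) -- (4.25,0) node[right] {$t$};
\draw[->] (0,0) -- (0,0.55) node[above] {$\theta$};
\foreach \i in {1,2,3} \draw (\i,0.01) -- (\i,-0.01) node[below] {$\i$};
\end{tikzpicture}
\caption{The layers in the $(t,\theta)$ half-plane, where $t=\pm\log|x|$ and $\theta$ is the angle from the cone $\theta=0$. The shaded bands are the well-conducting layers, where $y=t-1/\theta$ is within $\frac18$ of an integer. They accumulate at $\theta=0$ (only finitely many are drawn), their thickness is of order $\theta^2$, each descends toward the cone as $t\to+\infty$, and the pattern is $1$-periodic in $t$.}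
\label{fig:layers}
\end{figure}

In the coordinates $(s,y)=(t,t-1/\theta)$ we have $\partial_t=\partial_s+\partial_y$ and $\partial_\theta=\theta^{-2}\partial_y$. Across one period of $y$ the angle $\theta$ changes only by about $\theta^2$, so we freeze it. Keeping the terms along the layers and the dominant term across them, we replace \eqref{eq:simple} by the model
\[
\mathcal Mk:=\partial_s(ak_s)+Nak_s+\Lambda\,\partial_y(ak_y)\le0,
\]
where $a=a(y)>0$ is smooth and $1$-periodic, and $\Lambda$ is a large constant standing for $(p-1)\theta^{-4}$. The discarded mixed terms are the subject of Section~\ref{sec:barrier}. For $\gamma>0$ and a $1$-periodic $g$ with mean $\gamma$, let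
\[
k=\exp\Big(-\gamma s+\int_0^yg\Big)=\exp\big(-\gamma/\theta+P(y)\big),\qquad P(y)=\int_0^y(g-\gamma).
\]
This function is $1$-periodic in $t$ and comparable to $e^{-\gamma/\theta}$, and
\begin{equation}\label{eq:model}
\mathcal Mk/k=-\gamma(N-\gamma)\,a+\Lambda\big[(ag)'+ag^2\big].
\end{equation}
The decay along the layers has turned the drift into a sink $-\gamma(N-\gamma)a$, and this sink has to beat a term with the large factor $\Lambda$.

\emph{A necessary condition.} If $\mathcal Mk\le0$, integration of \eqref{eq:model} over a period gives $\Lambda\int_0^1ag^2\le\gamma(N-\gamma)\int_0^1a$, while $\gamma^2=(\int_0^1g)^2\le\int_0^1ag^2\int_0^1a^{-1}$. Hence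
\[
\Lambda\gamma\le(N-\gamma)\int_0^1a\,dy\int_0^1a^{-1}\,dy.
\]
So $N>0$ is needed, in accordance with Theorem~\ref{thm:pd}, and for fixed $\gamma$ the contrast $\max a/\min a$ must be at least of order $\Lambda\sim\theta^{-4}$.

\emph{A sufficient condition.} Fix, for the rest of the paper, smooth $1$-periodic functions
\begin{itemize}
\item $\psi:\mathbb R\to[0,1]$, even, nondecreasing on $[0,\frac12]$, with $\psi=0$ on $[0,\frac18]$ and $\psi=1$ on $[\frac14,\frac12]$;
\item $m:\mathbb R\to[1,2]$ with $m'\le-1$ on $[\frac18,\frac78]$.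
\end{itemize}
By symmetry and periodicity $\psi=1$ on $[\frac14,\frac34]$, $\psi$ is nonincreasing on $[\frac12,1]$, and $\psi=0$ on the \emph{good layers} $|y|\le\frac18$ mod $1$. Let $0<a_0<1$ and $a=a_0^{\psi}$. The quantity $ag$ is the flux across the layers divided by $k$, and we prescribe it to be proportional to $m$:
\begin{equation}\label{eq:Zg}
g=\frac{\gamma\,a_0^{-\psi}m}{Z},\qquad Z=\int_0^1a_0^{-\psi}m\,dy\in\Big[\frac1{2a_0},\frac2{a_0}\Big],\qquad 0<g\le4\gamma.
\end{equation}
The bounds on $Z$ follow from $a_0^{-\psi}m\le2/a_0$ everywhere and $a_0^{-\psi}m\ge1/a_0$ on $[\frac14,\frac34]$. Now the last term of \eqref{eq:model} is $(\Lambda\gamma/Z)(m'+gm)$, with $gm\le8\gamma$. Let $\gamma\le\min(\frac18,\frac N4)$. On $[\frac18,\frac78]$, where the sink may be as weak as $a_0$, we have $m'+gm\le0$, so the last term helps. The periodic function $m$ must increase somewhere, and it does so only in the good layers. There $a=1$, and the last term is at most $2\Lambda a_0(\max m'+1)\gamma$. Hence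
\[
\mathcal Mk\le-\tfrac N2\gamma ak\qquad\text{provided }2\Lambda a_0(\max m'+1)\le\tfrac N4.
\]
In the model, then, a contrast $a_0=c_0\theta^4$ with a small constant $c_0$ suffices.

\subsection{The range of $p$}

The conductivity is not free: it must be $|\nabla u|^b$ for a $C^2$ function $u$. We shall take $u_\theta=q=\theta^{3+\mu\psi(y)}$ with a constant $\mu>0$, so that $q^b=\theta^{3b}a_0^{\psi}$ with $a_0=\theta^{b\mu}$. We choose $b\mu>4$; then $\Lambda a_0\to0$ as $\theta\to0$, and the condition above holds for small $\theta$ without tracking constants. On the other hand $u=1+\int_0^\theta q$ also varies along the layers, at a rate that collects contributions from all layers below the given point, good ones included. This rate is of order $\theta^5$ in every layer. To have $|\nabla u|\approx q$ in the poor layers too, where $q=\theta^{3+\mu}$, we choose $\mu<2$. The two choices are compatible exactly when $b>2$, that is, $p>4$. We do not claim that this range is optimal.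

\section{The solution $u$ and the potential $V$}\label{sec:u}

Fix $\mu$ with $4/b<\mu<2$ and put $\nu=2-\mu\in(0,2)$. For $t\in\mathbb R$ and $0<\theta\le\frac18$ let $l=\log(1/\theta)\ge1$ and
\[
q(t,\theta)=\theta^{3+\mu\psi(y)},\qquad B(t,\theta)=\int_0^\theta q(t,\varphi)\,d\varphi,
\]
and extend $B$ to $|\theta|\le\frac18$ as an odd function of $\theta$. We have $q\le\theta^3$, $|\partial_t^nq|\le C_nl^nq$, and
\[
q_\theta=(3+\mu\psi)\theta^{-1}q-\mu l\psi'\theta^{-2}q,\qquad |q_\theta|\le Cl\theta.
\]
The last bound is the reason for the exponent $3$: differentiation across the layers costs a factor $l\theta^{-2}$. For $\theta>0$ we have $B_\theta=q$, $B_{\theta\theta}=q_\theta$, $B_{t\theta}=q_t$ and $\partial_t^nB=\int_0^\theta\partial_t^nq\,d\varphi$, and all of these tend to zero uniformly in $t$ as $\theta\to0$. Hence $B\in C^2(\mathbb R\times[-\frac18,\frac18])$, $B$ is $1$-periodic in $t$, and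
\begin{equation}\label{eq:B}
|B|\le\tfrac14\theta^4,\qquad|\nabla B|\le C|\theta|^3,\qquad|\nabla^2B|\le C|\theta|\log(1/|\theta|).
\end{equation}

Let $\theta_*\in(0,\frac1{16}]$, to be fixed in Section~\ref{sec:v}, and let $\chi$ be an even smooth function with values in $[0,1]$, $\chi=1$ for $|\theta|\le\theta_*$, $\chi=0$ for $|\theta|\ge2\theta_*$, and $|\chi^{(i)}|\le C\theta_*^{-i}$ for $i=1,2$. Define
\[
u=1+\chi(\theta)B(t,\theta)\ \text{ for }|\vartheta-\tfrac\pi3|\le2\theta_*,\qquad u(t,\vartheta)=u(t,\pi-\vartheta)\ \text{ for }|\vartheta-\tfrac{2\pi}3|\le2\theta_*,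
\]
and $u=1$ elsewhere. The two angular regions are disjoint and stay away from the axis $\vartheta\in\{0,\pi\}$, so $u\in C^2(X)$. By \eqref{eq:B}, $\frac12\le u\le\frac32$, $\nabla u=0$ on $\mathcal C_\pm$, and $|\nabla u|+|\nabla^2u|\le C\theta_*\log(1/\theta_*)$. Since $p>2$, $\Phi$ is $C^1$ with $|\Phi'(\xi)|\le C|\xi|^b$, so $\Delta_pu$ is continuous. Put
\[
V:=\Delta_pu/u^{p-1}\in C(X),\qquad\text{so that}\qquad|x|^pV=\mathcal Lu/u^{p-1}.
\]
Then $u$ solves \eqref{eq:main}. Periodicity in $t$ gives $V(ex)=e^{-p}V(x)$, and both $u$ and $V$ are invariant under $x_1\mapsto-x_1$. Finally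
\begin{equation}\label{eq:Lu}
|\mathcal Lu|\le C|\nabla u|^b\big(|\nabla^2u|+|\nabla u|\big),
\end{equation}
so $|x|^p|V|\le\varepsilon_0$ if $\theta_*$ is small.

\section{The barrier}\label{sec:barrier}

For $|\theta|\le\theta_*$ the functions $u$ and $|x|^pV$ coincide with
\[
u_0:=1+B,\qquad V_0:=\mathcal Lu_0/u_0^{p-1},
\]
which are defined for $|\theta|\le\frac18$ and do not depend on $\theta_*$.

\begin{proposition}\label{prop:barrier}
There are $\theta_1\in(0,\frac1{16}]$, $\gamma\in(0,1]$, $c_1>0$ and a function $k\in C^1(\mathbb R\times[-\theta_1,\theta_1])$, even in $\theta$ and $C^2$ for $\theta\ne0$, such that $k=|\nabla k|=0$ on $\theta=0$, $c_1e^{-\gamma/|\theta|}\le k\le\frac14$ for $\theta\ne0$, and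
\begin{equation}\label{eq:barrier}
\sigma\big[\mathcal L(u_0+\sigma k)-V_0\,(u_0+\sigma k)^{p-1}\big]\le0\qquad\text{for }\sigma=\pm1,\ 0<|\theta|<\theta_1.
\end{equation}
\end{proposition}

The proof occupies this section.

\subsection{Conventions}

\emph{Reduction to $\theta>0$.} On the side $\theta<0$ use the variable $\theta'=-\theta$. Since $B$ is odd and $k$ will be even, $u_0$ becomes $1-B(t,\theta')$, $k$ is unchanged, and $\mathcal T$ keeps its form with $c$ replaced by $-c$. So we work with $0<\theta\le\frac18$, with $U:=\nabla u_0=\iota\,(B_t,q)$ where $\iota=\pm1$, and with a function $c$ of which only $|c|\le d-2$ is used.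

\emph{Constants.} We write $f=\mathcal O(f')$ if $|f|\le C|f'|$ for all $t\in\mathbb R$, $0<\theta\le\frac18$ and $\gamma\in(0,1]$, with $C$ depending only on $p,d,\mu,\psi,m$. The independence of $\gamma$ matters, because $\gamma$ will be chosen small relative to these constants.

\emph{Derivatives along and across the layers.} Put
\[
\partial_\parallel=\partial_t-\theta^2\partial_\theta,\qquad\partial_\perp=\theta^2\partial_\theta,\qquad\text{so that}\quad\partial_t=\partial_\parallel+\partial_\perp,\quad\partial_\theta=\theta^{-2}\partial_\perp.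
\]
These are the derivatives $\partial_s$ and $\partial_y$ of Section~\ref{sec:model}, and they commute. We have $\partial_\parallel y=0$, $\partial_\perp y=1$, $\partial_\parallel\theta=-\theta^2$ and $\partial_\perp\theta=\theta^2$. On a function written in terms of $(y,\theta)$, $\partial_t$ is the derivative in $y$ at fixed $\theta$, and $\partial_\parallel$ is $-\theta^2$ times the derivative in $\theta$ at fixed $y$; in particular $\partial_\parallel$ commutes with integration in $y$. The rule of thumb for everything below is that $\partial_\parallel$ gains a factor $\theta$ and $\partial_\perp$ loses a factor $l$.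

\emph{Integrals in $\theta$.} Let $f$ be $C^1$ for $\theta>0$ with $f$, $f_t$, $\partial_\parallel f$ bounded, and let $I=\int_0^\theta f(t,\varphi)\,d\varphi$. Then
\begin{equation}\label{eq:int}
\partial_\perp I=\theta^2f,\qquad\partial_\parallel I=\int_0^\theta\big(\partial_\parallel f-2\varphi f\big)\,d\varphi.
\end{equation}
For the second formula, insert $f_t=\partial_\parallel f+\varphi^2f_\varphi$ into $I_t=\int_0^\theta f_t\,d\varphi$ and integrate by parts; the boundary term is $\theta^2f=\partial_\perp I$. The formula shows that the gain of a factor $\theta$ under $\partial_\parallel$ survives integration across infinitely many layers.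

\subsection{The gradient of $u_0$ and the matrix $A$}

Let $\mu_j=j+\mu\psi(y)\in[j,j+2)$. Then $\partial_\parallel q=-\theta\mu_3q$ and $\partial_\perp q=(\theta\mu_3-\mu l\psi')q=\mathcal O(lq)$. If $f=\varphi^i\,\Pi(y)\,q$, then $\partial_\parallel f-2\varphi f=-\varphi\mu_{i+5}f$. Three applications of \eqref{eq:int} give $\partial_\parallel B=-E$ and
\[
E=\int_0^\theta\varphi\,\mu_5\,q\,d\varphi,\qquad\partial_\parallel E=-\int_0^\theta\varphi^2\mu_6\mu_5\,q\,d\varphi,\qquad\partial_\parallel^2E=\int_0^\theta\varphi^3\mu_7\mu_6\mu_5\,q\,d\varphi.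
\]
All $t$-derivatives of the integrand of $E$ are bounded, so $E$ is smooth for $\theta>0$. We read off
\[
0<E\le\tfrac75\theta^5,\quad\partial_\parallel^iE=\mathcal O(\theta^iE)\ (i=1,2),\quad\partial_\perp E=\theta^3\mu_5q,\quad\partial_\perp\partial_\parallel E=-\theta^4\mu_6\mu_5q.
\]
Since $B_t=\partial_\parallel B+\partial_\perp B=\theta^2q-E$, we have
\[
U=\iota\,q\,\xi,\qquad\xi=(\eta,1),\qquad\eta=\theta^2-h,\qquad h=E/q.
\]
The function $\eta$ measures how far $U$ is from the direction $(0,1)$ assumed in the model. Call a smooth function $f$ on $\mathbb R\times(0,\frac18]$ \emph{tame} if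
\begin{equation}\label{eq:tame}
\partial_\parallel^if=\mathcal O(\theta^{i+\nu})\quad(i=0,1,2),\qquad\partial_\perp\partial_\parallel^if=\mathcal O(l\theta^{i+\nu})\quad(i=0,1).
\end{equation}

\begin{lemma}\label{lem:tame}
If $f_0$ is a smooth function on $\mathbb R^2$ with $f_0(0,0)=0$, depending only on $p$, then $f_0(\eta,\theta^2)$ is tame.
\end{lemma}

\begin{proof}
The function $\theta^2$ is tame, since $\nu<2$ and $\partial_\parallel\theta^2=-2\theta^3$, $\partial_\parallel^2\theta^2=6\theta^4$, $\partial_\perp\theta^2=2\theta^3$, $\partial_\perp\partial_\parallel\theta^2=-6\theta^4$. Next, $0<h\le\frac75\theta^{2-\mu\psi}\le\frac75\theta^\nu$; this is where $\mu<2$ is used. Differentiating $h=E/q$,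
\begin{align*}
\partial_\parallel h&=\partial_\parallel E/q+\theta\mu_3h=\mathcal O(\theta h),\\
\partial_\parallel^2h&=\partial_\parallel^2E/q+\theta\mu_3\,\partial_\parallel E/q-\theta^2\mu_3h+\theta\mu_3\,\partial_\parallel h=\mathcal O(\theta^2h),\\
\partial_\perp h&=\theta^3\mu_5-h\,\partial_\perp q/q=\mathcal O(\theta^3+lh),\\
\partial_\perp\partial_\parallel h&=-\theta^4\mu_6\mu_5-(\partial_\parallel E/q)(\partial_\perp q/q)+(\theta^2\mu_3+\theta\mu\psi')h+\theta\mu_3\,\partial_\perp h\\
&=\mathcal O(\theta^4+l\theta h).
\end{align*}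
So $h$ and $\eta$ are tame. The pair $(\eta,\theta^2)$ stays in a fixed compact set, on which $f_0$ has bounded derivatives, so $f_0(\eta,\theta^2)=\mathcal O(|\eta|+\theta^2)$. By the chain rule, each derivative in \eqref{eq:tame} is a bounded combination of the same derivative of $\eta$ and $\theta^2$ and, for second derivatives, of products of first derivatives. These products are $\mathcal O(\theta^{2+2\nu})$ for $\partial_\parallel^2$ and $\mathcal O(l\theta^{1+2\nu})$ for $\partial_\perp\partial_\parallel$.
\end{proof}

Let $a=q^b$, so that $\partial_\parallel a=\mathcal O(\theta a)$ and $\partial_\perp a=\mathcal O(la)$. Since $\Phi'(\xi)=|\xi|^bI+b|\xi|^{b-2}\xi\otimes\xi$ is even and homogeneous of degree $b$, we have $A:=\Phi'(U)=a\,\Phi'(\xi)$ for both signs $\iota$. The combinations adapted to the layers come from the vector $(\theta^2,1)=\theta^2\nabla y$, which is normal to them: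
\[
A^{tt}=a\bar a,\qquad A^{t\theta}+\theta^2A^{tt}=a\bar\beta,\qquad A^{\theta\theta}+2\theta^2A^{t\theta}+\theta^4A^{tt}=a\bar\alpha.
\]
As $|\xi|\ge1$, the functions $\bar a,\bar\beta,\bar\alpha$ are smooth functions of $(\eta,\theta^2)\in\mathbb R^2$, with values $1,0,p-1$ at $(0,0)$. Since $\Phi'(\xi)\ge I$, and $\bar a$ and $\bar\alpha$ are the values of this quadratic form at $(1,0)$ and $(\theta^2,1)$, we have $\bar a\ge1$ and $\bar\alpha\ge1$. By Lemma~\ref{lem:tame}, the functions $\bar a-1$, $\bar\beta$, $\bar\alpha-(p-1)$ and $\bar\beta/\bar\alpha$ are tame.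

For a $C^2$ function $\kappa$ let $F=A\nabla\kappa$, and let $J=F^\theta+\theta^2F^t$ be the flux across the layers. Substituting $\kappa_t=\partial_\parallel\kappa+\theta^2\kappa_\theta$ gives
\begin{equation}\label{eq:flux}
F^t=a\bar a\,\partial_\parallel\kappa+a\bar\beta\,\kappa_\theta,\qquad J=a\bar\beta\,\partial_\parallel\kappa+a\bar\alpha\,\kappa_\theta,
\end{equation}
and substituting $F^\theta=J-\theta^2F^t$ in $\mathcal T$ gives
\begin{equation}\label{eq:split}
\mathcal TF=\big[\partial_\parallel F^t+(N-2\theta-c\theta^2)F^t\big]+\big[\theta^{-2}\partial_\perp J+cJ\big].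
\end{equation}
The two brackets correspond to the two terms of \eqref{eq:model}; the model is obtained by setting $\bar\beta=0$, $\bar a=1$, $\bar\alpha=p-1$ and freezing $\theta$.

\subsection{The function $\kappa$}

\emph{The profile $P$.} Let $\gamma\in(0,1]$, and define $Z(\theta)$ and $g(y,\theta)$ by \eqref{eq:Zg} with $a_0=\theta^{b\mu}$. Let $P(y,\theta)=\int_0^y(g-\gamma)\,dy'$. It is $1$-periodic in $y$, $|P|\le\gamma$, and $P_t=g-\gamma$. Because $a=\theta^{3b}a_0^\psi$, the oscillating powers of $\theta$ cancel in the product $ag$: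
\begin{equation}\label{eq:Xi}
\theta^{-4}ag=\Xi\,m,\qquad\Xi(\theta):=\gamma\theta^{3b-4}/Z(\theta).
\end{equation}
Unlike in the model, $g$ now depends on $\theta$. With $\bar\psi(\theta)=\gamma^{-1}\int_0^1\psi g\,dy\in[0,1]$ we compute $\partial_\parallel(a_0^{-\psi}m)=\theta b\mu\psi\,a_0^{-\psi}m$, hence $\partial_\parallel Z=\theta b\mu\bar\psi Z$ and
\[
\partial_\parallel g=\theta b\mu(\psi-\bar\psi)g,\qquad\partial_\parallel\bar\psi=\gamma^{-1}\int_0^1\psi\,\partial_\parallel g\,dy=\mathcal O(\theta).
\]
It follows that $\partial_\parallel^ig=\mathcal O(\theta^ig)$ for $i=1,2$, and that $\partial_\perp\Xi=-\partial_\parallel\Xi=\theta(3b-4+b\mu\bar\psi)\Xi$. Also $g_t=(b\mu l\psi'+m'/m)g$, so $\partial_\perp g=g_t-\partial_\parallel g=\mathcal O(lg)$.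

The term $\partial_\parallel P$ will enter the flux $J$ next to $g$ and with the same large factor. The crude bound $\partial_\parallel P=\mathcal O(\gamma\theta)$ is useless in the good layers, where $g$ is of order $\gamma\theta^{b\mu}$. The following pointwise bound is the reason why $\psi$ is monotone on half-periods and why $P$ is normalized to vanish in the middle of a good layer:
\begin{equation}\label{eq:P}
\partial_\parallel P=\mathcal O(\theta g),\qquad\partial_\parallel^2P=\mathcal O(\theta^2g),\qquad\partial_\perp\partial_\parallel P=\mathcal O(\theta g).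
\end{equation}
To prove it, let $y\in[0,1]$ and $i=1,2$. Since $\int_0^1\partial_\parallel^ig\,dy=\partial_\parallel^i\gamma=0$, we have $\partial_\parallel^iP=\int_0^y\partial_\parallel^ig=-\int_y^1\partial_\parallel^ig$, so $|\partial_\parallel^iP|\le C\theta^i\min\big(\int_0^yg,\int_y^1g\big)$. If $0\le y'\le y\le\frac12$, then $\psi(y')\le\psi(y)$ and $m(y')\le2m(y)$, so $g(y',\theta)\le2g(y,\theta)$ and $\int_0^yg\le g(y,\theta)$. If $\frac12\le y\le y'\le1$, the same two inequalities hold and give $\int_y^1g\le g(y,\theta)$. This proves the first two bounds, and $\partial_\perp\partial_\parallel P=\partial_t\partial_\parallel P-\partial_\parallel^2P=\partial_\parallel g-\partial_\parallel^2P$ gives the third.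

\emph{The corrector $\Omega$.} If we took $\kappa=\exp(-\gamma/\theta+P)$ as in the model, the decay $\partial_\parallel\kappa\approx-\gamma\kappa$ would contribute $-\gamma a\bar\beta\kappa$ to $J$. For the resulting term $\theta^{-2}\partial_\perp(\gamma a\bar\beta)$ in \eqref{eq:split} we only have the bound $\mathcal O(l\theta^{\nu-2}\gamma a)$, far larger than the sink $N\gamma a$. We cancel this contribution exactly, by adding to $\kappa_\theta/\kappa$ a small term $\omega$ with $\bar\alpha\omega=\gamma\bar\beta$. Put
\[
\omega=\gamma\bar\beta/\bar\alpha,\qquad\Omega(t,\theta)=\int_0^\theta\omega(t,\varphi)\,d\varphi,\qquad f=\partial_\parallel\omega-2\theta\omega.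
\]
Since $\omega/\gamma$ is tame, we have $\omega_t=\partial_\parallel\omega+\partial_\perp\omega=\mathcal O(\gamma l\theta^\nu)$, $f=\mathcal O(\gamma\theta^{1+\nu})$ and
\begin{align*}
\partial_\parallel f&=\partial_\parallel^2\omega+2\theta^2\omega-2\theta\,\partial_\parallel\omega=\mathcal O(\gamma\theta^{2+\nu}),\\
\partial_\perp f&=\partial_\perp\partial_\parallel\omega-2\theta^2\omega-2\theta\,\partial_\perp\omega=\mathcal O(\gamma l\theta^{1+\nu}).
\end{align*}
So \eqref{eq:int} applies to $\omega$ and then to $f$. It gives $\partial_\parallel\Omega=\int_0^\theta f\,d\varphi$, $\partial_\perp\partial_\parallel\Omega=\theta^2f$ and $\partial_\parallel^2\Omega=\int_0^\theta(\partial_\parallel f-2\varphi f)\,d\varphi$, whence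
\begin{equation}\label{eq:Omega}
\Omega=\mathcal O(\gamma\theta^{1+\nu}),\qquad\partial_\parallel\Omega=\mathcal O(\gamma\theta^{2+\nu}),\qquad\partial_\parallel^2\Omega,\ \partial_\perp\partial_\parallel\Omega=\mathcal O(\gamma\theta^{3+\nu}).
\end{equation}
Moreover $\Omega_\theta=\omega$ and $\Omega_t=\int_0^\theta f\,d\varphi+\theta^2\omega$ are $C^1$, so $\Omega\in C^2$ for $\theta>0$.

\emph{Definition and first properties.} Let
\[
\kappa=e^K,\qquad K=-\gamma/\theta+P(y,\theta)+\Omega(t,\theta).
\]
Since $P$ and $\Omega$ are bounded, $C^{-1}e^{-\gamma/\theta}\le\kappa\le Ce^{-\gamma/\theta}$. Using $\partial_\perp(-\gamma/\theta)=\gamma=-\partial_\parallel(-\gamma/\theta)$ and $\partial_\perp P=g-\gamma-\partial_\parallel P$, we get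
\begin{equation}\label{eq:K}
\partial_\parallel K=-\gamma+\rho,\quad\rho:=\partial_\parallel P+\partial_\parallel\Omega,\qquad\partial_\perp K=g-\partial_\parallel P+\theta^2\omega.
\end{equation}
The following table collects the bounds obtained so far; each entry is an $\mathcal O$-bound for the function in the top row or its derivative. The column for $\rho$ follows from \eqref{eq:P}, \eqref{eq:Omega} and $g\le4\gamma$.
\begin{equation}\label{eq:table}
\begin{array}{c|cccccccc}
f&a&\Xi&\bar a,\ \bar\alpha&\bar\beta,\ \omega/\gamma&g&\partial_\parallel P&\partial_\parallel\Omega&\rho\\ \hline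
|f|&a&\Xi&1&\theta^\nu&g&\theta g&\gamma\theta^{2+\nu}&\gamma\theta\\
|\partial_\parallel f|&\theta a&\theta\,\Xi&\theta^{1+\nu}&\theta^{1+\nu}&\theta g&\theta^2g&\gamma\theta^{3+\nu}&\gamma\theta^2\\
|\partial_\perp f|&la&\theta\,\Xi&l\theta^\nu&l\theta^\nu&lg&\theta g&\gamma\theta^{3+\nu}&\gamma\theta
\end{array}
\end{equation}
By \eqref{eq:K} and \eqref{eq:table}, $\partial_\parallel K$ and $\partial_\perp K$ are $\mathcal O(\gamma)$, while $\partial_\parallel^2K=\partial_\parallel\rho$, $\partial_\perp\partial_\parallel K=\partial_\perp\rho$ and $\partial_\perp^2K$ are $\mathcal O(l)$. Returning to $(t,\theta)$, we find $K_t=\mathcal O(1)$, $K_\theta=\mathcal O(\theta^{-2})$, $K_{tt}=\mathcal O(l)$, $K_{t\theta}=\mathcal O(l\theta^{-2})$ and $K_{\theta\theta}=\theta^{-4}\partial_\perp^2K-2\theta^{-3}\partial_\perp K=\mathcal O(l\theta^{-4})$. Since $\nabla^2\kappa=\kappa(\nabla^2K+\nabla K\otimes\nabla K)$ and $l\theta\le1$,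
\begin{equation}\label{eq:Dk}
|\nabla\kappa|=\mathcal O(\theta^{-2}\kappa),\qquad|\nabla^2\kappa|=\mathcal O(\theta^{-5}\kappa).
\end{equation}
In particular $\kappa$ and $\nabla\kappa$ tend to zero uniformly in $t$ as $\theta\to0$, so the even extension of $\kappa$, with value $0$ on $\theta=0$, is $C^1$ and has zero gradient there.

\subsection{The linear inequality}

\begin{lemma}\label{lem:linear}
There are $\gamma\in(0,1]$ and $\theta_1\in(0,\frac1{16}]$ such that $\mathcal T(A\nabla\kappa)\le-\frac N2\gamma a\kappa$ for $0<\theta<\theta_1$.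
\end{lemma}

\begin{proof}
We estimate the two brackets of \eqref{eq:split}. Let $\nu_1=\min(\nu,1)>0$.

\emph{Across the layers.} Write $J=\theta^2\kappa j$. By \eqref{eq:flux} and \eqref{eq:K}, $\theta^2j=a\bar\beta(-\gamma+\rho)+\theta^{-2}a\bar\alpha(g-\partial_\parallel P)+a\bar\alpha\omega$. The terms $-\gamma a\bar\beta$ and $a\bar\alpha\omega$ cancel, and with \eqref{eq:Xi}
\[
j=\bar\alpha\,\Xi m+j_1+j_2,\qquad j_1=-\theta^{-4}a(\bar\alpha-\theta^2\bar\beta)\,\partial_\parallel P,\qquad j_2=\theta^{-2}a\bar\beta\,\partial_\parallel\Omega.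
\]
We use \eqref{eq:table} and the product rule.
\begin{itemize}
\item $\partial_\perp(\bar\alpha\,\Xi m)=\bar\alpha\,\Xi m'+\bar\alpha m\,\partial_\perp\Xi+\Xi m\,\partial_\perp\bar\alpha=(p-1)\Xi m'+\mathcal O(l\theta^{\nu_1}\Xi)$, where we used $\bar\alpha-(p-1)=\mathcal O(\theta^\nu)$.
\item $j_1=\mathcal O(\theta^{-3}ag)=\mathcal O(\theta\,\Xi)$. Applying $\partial_\perp$ to any of the four factors multiplies the bound for that factor by at most $Cl$, so $\partial_\perp j_1=\mathcal O(l\theta\,\Xi)$.
\item $j_2=\mathcal O(\theta^{2\nu}\gamma a)$, and for the same reason $\partial_\perp j_2=\mathcal O(l\theta^{2\nu}\gamma a)$.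
\end{itemize}
Now $(\theta^{-2}\partial_\perp J+cJ)/\kappa=\partial_\perp j+(\partial_\perp K+2\theta+c\theta^2)j$, where the factor of $j$ is $\mathcal O(\gamma+\theta)$ and $j=\mathcal O(\Xi+\theta^{2\nu}\gamma a)$. Therefore
\begin{equation}\label{eq:across}
(\theta^{-2}\partial_\perp J+cJ)/\kappa\le\Xi\big[(p-1)m'+C\gamma+Cl\theta^{\nu_1}\big]+Cl\theta^{\nu_1}\gamma a.
\end{equation}

\emph{Along the layers.} Write $F^t=\kappa\mathcal F$. By \eqref{eq:flux}, \eqref{eq:K} and \eqref{eq:Xi},
\[
\mathcal F=-\gamma a\bar a+a\bar a\rho+a\bar\beta\omega+\theta^2\bar\beta\,\Xi m-\theta^{-2}a\bar\beta\,\partial_\parallel P.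
\]
The five terms are $\mathcal O$ of $\gamma a$, $\theta\gamma a$, $\theta^{2\nu}\gamma a$, $\theta^{2+\nu}\Xi$ and $\theta^{\nu-1}ag\le 2\theta^{3+\nu}\Xi$, respectively. In every column of \eqref{eq:table} the second row is at most $\theta$ times the first; the same holds for powers of $\theta$, and $\partial_\parallel m=0$. So $\partial_\parallel$ of each term is bounded by $C\theta$ times the bound for that term, and
\[
\mathcal F=-\gamma a\bar a+\mathcal O(\theta^{\nu_1}\gamma a+\theta^2\Xi),\qquad\partial_\parallel\mathcal F=\mathcal O(\theta\gamma a+\theta^3\Xi).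
\]
The first bracket of \eqref{eq:split}, divided by $\kappa$, is $\partial_\parallel\mathcal F+\widetilde N\mathcal F$ with $\widetilde N=N-\gamma+\rho-2\theta-c\theta^2$. If $\gamma\le N/8$ and $\theta<\theta_0$, with $\theta_0$ small and independent of $\gamma$, then $\frac34N\le\widetilde N\le\frac54N$. As $\bar a\ge1$, the expression is at most $-\frac34N\gamma a+C\theta^{\nu_1}\gamma a+C\theta^2\Xi$. This is where $p\ne d$ is used.

\emph{Sum.} Adding \eqref{eq:across}, we obtain a constant $C_1$, independent of $\gamma$, such that for $\gamma\le\min(1,N/8)$ and $\theta<\theta_0$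
\[
\mathcal T(A\nabla\kappa)/\kappa\le-\tfrac34N\gamma a+C_1l\theta^{\nu_1}\gamma a+\Xi\big[(p-1)m'(y)+C_1\gamma+C_1l\theta^{\nu_1}\big].
\]
Fix $\gamma\le\min(1,N/8)$ with $C_1\gamma\le\frac{p-1}4$, and then $\theta_1\le\min(\theta_0,\frac1{16})$ with $C_1l\theta^{\nu_1}\le\min(\frac{p-1}4,\frac N8)$ for $\theta<\theta_1$. The first two terms together are at most $-\frac58N\gamma a$. For the last term we argue as in the model. If $y\in[\frac18,\frac78]$ mod $1$, then $m'\le-1$ and the bracket is negative. If $|y|\le\frac18$ mod $1$, then $a=\theta^{3b}$, and \eqref{eq:Zg} gives $\Xi\le2\gamma\theta^{3b-4+b\mu}=2\theta^{b\mu-4}\gamma a$. The bracket is at most $(p-1)(\max m'+\frac12)$, and $b\mu>4$, so the last term is at most $\frac N8\gamma a$ after decreasing $\theta_1$.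
\end{proof}

\subsection{The nonlinear inequality}

\begin{proof}[Proof of Proposition~\ref{prop:barrier}]
Let $\gamma,\theta_1$ be as in Lemma~\ref{lem:linear}, let $k=\lambda\kappa$ with a small constant $\lambda>0$, and put $Y=\nabla k$. By \eqref{eq:Dk} and the upper bound for $\kappa$, we have $k\le\frac14$ and $|Y|\le1$ if $\lambda$ is small. Let
\[
\mathcal R=\mathcal R(U,Y)=\Phi(U+\sigma Y)-\Phi(U)-\sigma\Phi'(U)Y.
\]
Since $\mathcal T$ is linear and $\mathcal T\Phi(U)=V_0u_0^{p-1}$, the left side of \eqref{eq:barrier} equals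
\begin{equation}\label{eq:three}
\mathcal T(A\nabla k)+\sigma\mathcal T\mathcal R-\sigma V_0\big[(u_0+\sigma k)^{p-1}-u_0^{p-1}\big],
\end{equation}
and the first term is at most $-\frac N2\gamma ak$.

\emph{The potential term.} We have $|U|=q|\xi|=\mathcal O(q)$, and $|U|+|\nabla U|=\mathcal O(l\theta)$ by \eqref{eq:B}. So \eqref{eq:Lu}, applied to $u_0$, gives $V_0=\mathcal O(l\theta a)$: the potential carries the same degenerate factor $a$ as the sink. As $\frac14\le u_0\pm k\le\frac74$, the last term of \eqref{eq:three} is at most $Cl\theta ak$ in absolute value, which is at most $\frac N8\gamma ak$ after decreasing $\theta_1$ (depending on $\gamma$, not on $\lambda$).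

\emph{The remainder.} The map $\Phi$ is smooth off the origin and homogeneous of degree $p-1>3$, so its third derivatives are homogeneous of positive degree and $\Phi\in C^3(\mathbb R^2)$. Taylor's formula on a bounded set gives $|\mathcal R|\le C|Y|^2$ and
\begin{align*}
|\partial_Y\mathcal R|&=|\Phi'(U+\sigma Y)-\Phi'(U)|\le C|Y|,\\
|\partial_U\mathcal R|&=|\Phi'(U+\sigma Y)-\Phi'(U)-\sigma\Phi''(U)Y|\le C|Y|^2.
\end{align*}
Since $\nabla U$ is bounded, the chain rule and \eqref{eq:Dk} give
\[
|\mathcal T\mathcal R|\le C\big(|\nabla k|^2+|\nabla k|\,|\nabla^2k|\big)\le C\theta^{-7}k^2\le C\lambda\,\theta^{-7}e^{-\gamma/\theta}k.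
\]
This bound does not contain the factor $a$, but $k$ vanishes to infinite order at the cone while $a\ge\theta^{b(3+\mu)}$. Since $\sup_{\theta>0}\theta^{-7-b(3+\mu)}e^{-\gamma/\theta}<\infty$, we have $|\mathcal T\mathcal R|\le\frac N8\gamma ak$ if $\lambda$ is small.

Altogether \eqref{eq:three} is at most $-\frac N4\gamma ak<0$. The remaining properties of $k$ were shown for $\kappa$ above, with $c_1=\lambda/C$.
\end{proof}

\section{The second solution}\label{sec:v}

Fix $\theta_*\le\theta_1$ so small that $|x|^p|V|\le\varepsilon_0$; this determines $u$ and $V$. In this section $\nabla$ is again the Euclidean gradient.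

\subsection{An ordered pair of sub- and supersolutions}

\begin{lemma}\label{lem:min}
The minimum of two locally Lipschitz supersolutions $w_1,w_2$ in an open set $O$ is a supersolution. The maximum of two locally Lipschitz subsolutions is a subsolution.
\end{lemma}

\begin{proof}
Let $0\le\varphi\in C_c^\infty(O)$ and $H_\varepsilon=\min\{1,(w_2-w_1)^+/\varepsilon\}$. Test $w_1$ with $\varphi H_\varepsilon$ and $w_2$ with $\varphi(1-H_\varepsilon)$, and add:
\begin{align*}
\int\big[H_\varepsilon\Phi(\nabla w_1)+(1-H_\varepsilon)\Phi(\nabla w_2)\big]\cdot\nabla\varphi&+V\big[H_\varepsilon\Phi(w_1)+(1-H_\varepsilon)\Phi(w_2)\big]\varphi\\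
&\ge\int\varphi\,\big(\Phi(\nabla w_2)-\Phi(\nabla w_1)\big)\cdot\nabla H_\varepsilon.
\end{align*}
The right side is nonnegative by \eqref{eq:mono}, because $\nabla H_\varepsilon=\varepsilon^{-1}\nabla(w_2-w_1)$ on $\{0<w_2-w_1<\varepsilon\}$ and $\nabla H_\varepsilon=0$ almost everywhere else. As $\varepsilon\to0$, $H_\varepsilon$ tends to the indicator function of $\{w_1<w_2\}$. The function $w=\min\{w_1,w_2\}$ has gradient $\nabla w_1$ on that set and $\nabla w_2$ almost everywhere on its complement, so the left side tends to $\int\Phi(\nabla w)\cdot\nabla\varphi+V\Phi(w)\varphi$. The second statement follows by passing to negatives.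
\end{proof}

Let $\mathcal N_+=\{|\vartheta-\frac\pi3|<\theta_*\}$ and $\mathcal N_-=\{|\vartheta-\frac{2\pi}3|<\theta_*\}$, subsets of $X$ with disjoint closures in $X$. Put $k_+=k(t,\vartheta-\frac\pi3)$ in $\mathcal N_+$ and $k_-(t,\vartheta)=k_+(t,\pi-\vartheta)$ in $\mathcal N_-$.

The function $w=u+k_+$ is a supersolution in $\mathcal N_+$. Indeed, by \eqref{eq:cyl} and \eqref{eq:barrier} with $\sigma=1$, it is $C^2$ and satisfies $-\Delta_pw+Vw^{p-1}\ge0$ pointwise in $\mathcal N_+\setminus\mathcal C_+$. For $0\le\varphi\in C_c^\infty(\mathcal N_+)$, integration by parts over $\{|\theta|>\varepsilon\}$ shows that $\int_{|\theta|>\varepsilon}\Phi(\nabla w)\cdot\nabla\varphi+Vw^{p-1}\varphi$ is at least an integral of $\varphi\,\Phi(\nabla w)\cdot n$ over $\{|\theta|=\varepsilon\}$, with $n$ a unit normal. This boundary integral tends to zero as $\varepsilon\to0$, since $w\in C^1(\mathcal N_+)$ and $\nabla w=0$ on $\mathcal C_+$. The same argument with $\sigma=-1$ and reversed inequalities shows that $u-k_+\ge\frac14$ is a subsolution in $\mathcal N_+$. By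 the symmetry of $u$ and $V$ under $x_1\mapsto-x_1$, the function $u-k_-$ is a subsolution in $\mathcal N_-$, and so are its positive multiples.

Choose $\delta\in(0,\frac13)$ with $\frac32\delta<c_1e^{-2\gamma/\theta_*}$. Then $\delta u<k_\pm$ in the part $\mathcal N_\pm'$ of $\mathcal N_\pm$ at angular distance more than $\theta_*/2$ from $\mathcal C_\pm$; the lower bound for $k$ is needed uniformly in $t$ exactly here. Define
\[
v^+=\begin{cases}\min\{u+k_+,(1+\delta)u\}&\text{in }\mathcal N_+,\\(1+\delta)u&\text{elsewhere,}\end{cases}\qquad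
v^-=\begin{cases}\max\{u,(1+\delta)(u-k_-)\}&\text{in }\mathcal N_-,\\u&\text{elsewhere.}\end{cases}
\]
In $\mathcal N_+'$ we have $u+k_+>(1+\delta)u$, so $v^+=(1+\delta)u$. In $\mathcal N_-'$ we have $(1+\delta)(u-k_-)=u+\delta u-(1+\delta)k_-<u$, so $v^-=u$. Thus near every point of $X$ the function $v^+$ is either the solution $(1+\delta)u$ or a minimum of two $C^1$ supersolutions, and $v^-$ is either $u$ or a maximum of two $C^1$ subsolutions. By Lemma~\ref{lem:min} and locality, $v^+$ is a locally Lipschitz supersolution and $v^-$ a locally Lipschitz subsolution in $X$. Both lie between $u$ and $(1+\delta)u$; since $v^-=u$ outside $\mathcal N_-$ and $v^+=(1+\delta)u$ in $\mathcal N_-$, we have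
\[
u\le v^-\le v^+\le(1+\delta)u\quad\text{in }X.
\]
As $k_\pm=0$ on $\mathcal C_\pm$, the pair is pinched on the cones: $v^-=v^+=u$ on $\mathcal C_+$ and $v^-=v^+=(1+\delta)u$ on $\mathcal C_-$.

\subsection{A solution between $v^-$ and $v^+$}

Since $V$ may be negative, the energy of \eqref{eq:main} need not be bounded below. We therefore truncate the nonlinearity outside $[v^-,v^+]$. Let $X_n=\{1/n<|x|<n\}$, $n\ge2$, and
\[
T(x,\tau)=\min\{\max\{\tau,v^-(x)\},v^+(x)\},\qquad\Psi(x,\tau)=\int_0^\tau V(x)\Phi\big(T(x,\tau')\big)\,d\tau'.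
\]
On $X_n\times\mathbb R$ the derivative $\partial_\tau\Psi$ is bounded and continuous. Consider the functional $w\mapsto\int_{X_n}\frac1p|\nabla w|^p+\Psi(x,w)$ on $v^++W_0^{1,p}(X_n)$. It is coercive, by the Poincar\'e inequality and $|\Psi|\le C_n|\tau|$. It is weakly lower semicontinuous, because the gradient term is convex and the second term is continuous in $L^1(X_n)$, into which $W^{1,p}(X_n)$ embeds compactly. A minimizer $w_n$ exists and satisfies $-\Delta_pw_n+V\Phi(T(x,w_n))=0$ weakly in $X_n$.

Since $v^\pm$ are Lipschitz and $V$ is bounded on $\overline{X_n}$, the inequalities for $v^\pm$ extend by density to nonnegative test functions in $W_0^{1,p}(X_n)$. Test the equation for $w_n$ and the inequality for $v^+$ with $(w_n-v^+)^+\in W_0^{1,p}(X_n)$ and subtract. The potential terms cancel because $T(x,w_n)=v^+$ where $w_n>v^+$, and we get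
\[
\int_{X_n}\big(\Phi(\nabla w_n)-\Phi(\nabla v^+)\big)\cdot\nabla(w_n-v^+)^+\le0.
\]
By \eqref{eq:mono}, $\nabla(w_n-v^+)^+=0$, so $w_n\le v^+$. The function $(v^--w_n)^+$ has boundary trace $(v^--v^+)^+=0$, so it lies in $W_0^{1,p}(X_n)$. Testing the equation for $w_n$ and the inequality for $v^-$ with it, and using $T(x,w_n)=v^-$ where $w_n<v^-$, we get $\int(\Phi(\nabla v^-)-\Phi(\nabla w_n))\cdot\nabla(v^--w_n)^+\le0$, so $w_n\ge v^-$. Hence $T(x,w_n)=w_n$, and $w_n$ solves \eqref{eq:main} in $X_n$.

The functions $w_n$ take values in $[\frac12,2]$, so the $C^{1,\alpha}$ estimate of Section~\ref{sec:tools}, applied on small balls, bounds them in $C^{1,\alpha}$ on each compact subset of $X$, uniformly in large $n$. A diagonal subsequence converges in $C^1_{\mathrm{loc}}(X)$ to a function $v$ with $v^-\le v\le v^+$, and the weak formulation passes to the limit, so $v$ solves \eqref{eq:main} in $X$.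

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The properties of $V$ and $u$ were established in Section~\ref{sec:u}. The inequalities $v^-\le v\le v^+$ and the pinching on $\mathcal C_\pm$ give \eqref{eq:touch}, and $\frac12\le u\le v\le\frac43\cdot\frac32=2$.

(i) The bound $|x|^p|V|\le\varepsilon_0$ is a Fuchsian bound at both ends. Take $X'=\{|x|>1\}$ for $\zeta=\infty$ and $X'=\{0<|x|<1\}$ for $\zeta=0$. In both cases $(\partial X'\cap\partial X)\setminus\{\zeta\}$ is empty, so $u,v\in\mathcal G_\zeta$. Both cones $\mathcal C_\pm$ reach $\zeta$, and $v/u$ equals $1$ on one and $1+\delta$ on the other. So $v/u$ has no limit at $\zeta$ in $[0,\infty]$.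

(ii) Proposition~\ref{prop:min} applies to $u$ and to $v$. They are not proportional, since $v/u$ takes two different values.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DiB} DiBenedetto, Nonlinear Anal.\ \textbf{7} (1983).

\bibitem{FP} Martin Fraas, Yehuda Pinchover, \emph{Positive Liouville theorems and asymptotic behavior for $p$-Laplacian type elliptic equations with a Fuchsian potential}, arXiv:1003.5452 (2010).

\bibitem{Tol} Tolksdorf, J.\ Differential Equations \textbf{51} (1984).

\end{thebibliography}
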